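\title{Induction from the thin set theorem above the Catalan threshold}

\begin{abstract}
The thin set theorem $\mathsf{RT}^n_{<\infty,\ell}$ says that every coloring of the $n$-element sets of natural numbers with finitely many colors takes at most $\ell$ colors on some infinite set. For $n\ge 3$ it is equivalent to $\mathsf{ACA}_0$ over $\mathsf{RCA}_0$ exactly when $\ell$ is smaller than the Catalan number $d_{n-1}$. We consider the question whether $\mathsf{RT}^n_{<\infty,\ell}$ fails to imply $\Sigma^0_{n+1}$-induction whenever $\ell>d_{n-1}$, and we answer it negatively for every $n\ge5$. We define numbers $A_n$, with $A_n\ge d_{n-1}+3$ for $n\ge 5$ and $A_n/d_{n-1}\to\infty$, such that for $n\geq 3$ and $\ell<A_n$ the principle $\mathsf{RT}^n_{<\infty,\ell}$ implies $\Sigma^0_m$-induction for every standard $m$.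
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in second-order arithmetic over the base system $\mathsf{RCA}_0$. The schemes of $\Sigma^0_m$-induction and $\Sigma^0_m$-bounding are denoted by $\mathsf{I}\Sigma^0_m$ and $\mathsf{B}\Sigma^0_m$; they are recalled in Section~\ref{sec:prelim}. For a set $H$ let $[H]^n$ be the set of $n$-element subsets of $H$, written as increasing tuples $x_1<\dots<x_n$.

\begin{definition}\label{def:thin}
For natural numbers $n,\ell\ge1$, the \emph{thin set theorem} $\mathsf{RT}^n_{<\infty,\ell}$ is the statement: for every $N$ and every coloring $c\colon[\mathbb{N}]^n\to\{0,1,\dots,N-1\}$ there is an infinite set $H\subseteq\mathbb{N}$ with $|c([H]^n)|\le\ell$.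
\end{definition}

For $\ell=1$ this is Ramsey's theorem for $n$-tuples and arbitrarily many colors, and the statement can only become weaker as $\ell$ grows. The numbers $n$ and $\ell$ are standard and fixed, while $N$ is quantified inside the statement and may be nonstandard in a model. This is one way in which first-order principles enter. For $n=\ell=1$, suppose that every color class of $c\colon\mathbb{N}\to\{0,\dots,N-1\}$ is bounded; to reach a contradiction one needs a common bound for the $N$ classes, and this is what $\mathsf{B}\Sigma^0_2$ provides.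

The Catalan numbers are given by $d_0=1$ and $d_{n+1}=\sum_{i=0}^n d_i\,d_{n-i}$, so that $d_0,\dots,d_4$ are $1,1,2,5,14$. We take the following known results as given.
\begin{itemize}
\item[(K1)] For all $n,\ell\ge1$, $\mathsf{RCA}_0\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf{B}\Sigma^0_{n+1}$.
\item[(K2)] (Cholak--Patey) For $n\ge3$, $\mathsf{RCA}_0\vdash\mathsf{ACA}_0\leftrightarrow\mathsf{RT}^n_{<\infty,\ell}$ if and only if $\ell<d_{n-1}$.
\item[(K3)] For every $\ell\ge1$, $\mathsf{RCA}_0\vdash\mathsf{RT}^1_{<\infty,\ell}\leftrightarrow\mathsf{B}\Sigma^0_2$, and hence $\mathsf{RCA}_0\not\vdash\mathsf{RT}^1_{<\infty,\ell}\to\mathsf{I}\Sigma^0_2$.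
\item[(K4)] (Slaman--Yokoyama) For every $\ell\ge1$, $\mathsf{RCA}_0\not\vdash\mathsf{RT}^2_{<\infty,\ell}\to\mathsf{I}\Sigma^0_3$.
\end{itemize}
The scheme $\mathsf{B}\Sigma^0_{n+1}$ implies $\mathsf{I}\Sigma^0_n$ and follows from $\mathsf{I}\Sigma^0_{n+1}$, so after (K1) the next thing to ask is whether $\mathsf{RT}^n_{<\infty,\ell}$ reaches $\mathsf{I}\Sigma^0_{n+1}$. If $n\ge3$ and $\ell<d_{n-1}$ it does, because $\mathsf{ACA}_0$ turns every arithmetical formula into a set and so proves $\mathsf{I}\Sigma^0_m$ for every $m$. Above the threshold this route is closed by (K2), and in dimensions one and two the implication fails by (K3) and (K4). One would guess that the pattern of dimensions one and two continues. This is the question of Miyata and Yokoyama \cite{MY}.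

\medskip
\noindent\textbf{Question.} \emph{Is it true that $\mathsf{RCA}_0\not\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf{I}\Sigma^0_{n+1}$ for all $n,\ell\ge1$ with $d_{n-1}<\ell$?}
\medskip

The answer is no. Define numbers $A(k,q)$ for $k,q\ge0$ by $A(k,0)=1$, by $A(0,q)=A(1,q-1)$ for $q\ge1$, and by
\begin{equation}\label{eq:rec}
A(k,q)=A(k+1,q-1)+\sum_{r=0}^{q-2}A(k,r)\,A(k-1,q-r)\qquad(k,q\ge1).
\end{equation}
This is a recursion on $q$ and, for fixed $q$, on $k$: every value on the right has a smaller second argument, except $A(k-1,q)$ in the term $r=0$, which has a smaller first argument. Put $A_n=A(0,n)$. The number $A(k,q)$ will count the colors of a coloring of $q$-tuples that is defined with $k+1$ quantifiers.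

\begin{theorem}\label{thm:main}
Let $n\ge3$ and $1\le\ell<A_n$. Then $\mathsf{RCA}_0\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf{I}\Sigma^0_{n+1}$. In fact $\mathsf{RCA}_0\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf{I}\Sigma^0_m$ for every $m\in\omega$.
\end{theorem}

\begin{proposition}\label{prop:count}
We have $A_3=2$, $A_4=6$, $A_5=22$, and $A_n\ge d_{n-1}+3$ for all $n\ge5$. Moreover $A_n\ge(k+1)^{n-k-1}$ for all $0\le k<n$, and so $A_n/d_{n-1}\to\infty$.
\end{proposition}

\begin{corollary}\label{cor:answer}
\begin{itemize}
\item[(a)] For every $n\ge5$ the range $d_{n-1}<\ell<A_n$ contains $d_{n-1}+1$ and $d_{n-1}+2$, and for every $\ell$ in it $\mathsf{RCA}_0\vdash\mathsf{RT}^n_{<\infty,\ell}\to\mathsf{I}\Sigma^0_{n+1}$. For $n=5$ the range is $15\le\ell\le21$.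
\item[(b)] If $n\ge3$ and $d_{n-1}\le\ell<A_n$, then over $\mathsf{RCA}_0$ the principle $\mathsf{RT}^n_{<\infty,\ell}$ implies $\mathsf{I}\Sigma^0_m$ for every $m\in\omega$ and does not imply $\mathsf{ACA}_0$. This range includes $(n,\ell)=(4,5)$.
\end{itemize}
\end{corollary}

\begin{proof}
Part (a) combines the theorem with the proposition and $d_4=14$. For (b), recall that $\mathsf{ACA}_0$ proves $\mathsf{RT}^n_{<\infty,\ell}$. For $\ell\ge d_{n-1}$ the equivalence in (K2) is not provable, so it is the implication from $\mathsf{RT}^n_{<\infty,\ell}$ to $\mathsf{ACA}_0$ that is not provable. Finally $d_3=5<6=A_4$.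
\end{proof}

The guess fails because induction asks for less than comprehension. To obtain $\mathsf{ACA}_0$ one wants, for each set $X$, a set $H$ such that the relations that are $\Sigma^0_1$ in $X$ become $\Delta^0_1$ in $X$ and $H$; the threshold $d_{n-1}$ concerns this level only. To obtain induction, it is enough that for \emph{some} level $k$ the relations that are $\Sigma^0_k$ in $X$ become $\Delta^0_k$ in $X$ and $H$. For $k\ge2$ this yields no new set, but every formula with more than $k$ alternating quantifiers loses one alternation, and that raises the available induction by one level. We build an $X$-computable coloring with $A_n$ colors such that any infinite $H$ that omits a color causes such a collapse at some level $k\le n-2$.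

We do not decide whether $\mathsf{RT}^n_{<\infty,\ell}$ implies $\mathsf{I}\Sigma^0_{n+1}$ when $n\ge3$ and $\ell\ge A_n$. This includes $n=3$, $\ell\ge3$ and $n=4$, $\ell\ge6$, that is, all instances of the Question in dimensions three and four.

\section{Definable relations in a model of $\mathsf{I}\Sigma^0_n$}\label{sec:prelim}

A formula is $\Sigma^0_0$, or $\Pi^0_0$, if all its quantifiers are bounded number quantifiers. It is $\Sigma^0_{k+1}$ if it has the form $\exists y\,\pi$ with $\pi$ in $\Pi^0_k$, and $\Pi^0_{k+1}$ if it has the form $\forall y\,\sigma$ with $\sigma$ in $\Sigma^0_k$. Number and set parameters are allowed. Two adjacent quantifiers of the same kind can be contracted to one with a pairing function. The scheme $\mathsf{I}\Sigma^0_m$ consists of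
\[
\varphi(0)\wedge\forall x\,(\varphi(x)\to\varphi(x+1))\to\forall x\,\varphi(x),
\]
and $\mathsf{B}\Sigma^0_m$ consists of
\[
\forall x\le a\,\exists y\,\varphi(x,y)\to\exists b\,\forall x\le a\,\exists y\le b\ \varphi(x,y),
\]
in both cases for all $\Sigma^0_m$ formulas $\varphi$. The system $\mathsf{RCA}_0$ has the basic axioms of arithmetic, $\mathsf{I}\Sigma^0_1$, and comprehension for relations that are both $\Sigma^0_1$ and $\Pi^0_1$; the system $\mathsf{ACA}_0$ adds comprehension for all arithmetical formulas, and $\Sigma^0_1$-comprehension suffices for this. Over $\mathsf{RCA}_0$, for $m\ge1$, $\mathsf{I}\Sigma^0_{m+1}$ implies $\mathsf{B}\Sigma^0_{m+1}$, which implies $\mathsf{I}\Sigma^0_m$. An implication with a scheme as conclusion means that every instance of the scheme is derivable.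

By the completeness theorem it suffices to argue in an arbitrary model. Until the end of Section~\ref{sec:realize} we fix a standard $n\ge3$, a model of $\mathsf{RCA}_0+\mathsf{I}\Sigma^0_n$, and a set $X$ of the model. (A model of $\mathsf{RCA}_0+\mathsf{RT}^n_{<\infty,\ell}$ qualifies by (K1).) We write $\mathbb{N}$ for the numbers of the model and $\omega$ for the standard numbers. The letters $n,\ell,m,k,i,q,r$ denote standard numbers, and inductions on them take place outside the model. \emph{Set} means set of the model and \emph{infinite} means unbounded. A relation on $\mathbb{N}$ is $\Sigma_k(X)$ if it is defined by a $\Sigma^0_k$ formula with number parameters and the single set parameter $X$; the classes $\Pi_k(X)$, $\Sigma_k(X,H)$ and $\Pi_k(X,H)$ are defined in the same way, and $\Delta_k$ means both $\Sigma_k$ and $\Pi_k$. Such relations need not be sets, but $\Delta_1$ relations are. A function is called $\Delta_k$ if it is total and its graph is $\Delta_k$.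

The following standard facts hold for $0\le k\le n$ and all set parameters.
\begin{itemize}
\item[(F1)] \emph{Closure.} The classes $\Sigma_k$, $\Pi_k$, $\Delta_k$ are closed under $\wedge$, $\vee$ and bounded quantifiers, and for $k\ge1$ under substitution of primitive recursive functions; $\Delta_k$ is closed under negation. Boolean combinations of $\Sigma_k$ relations are $\Delta_{k+1}$. (For bounded quantifiers one argues by induction on $k$: by $\mathsf{B}\Sigma^0_k$, $\forall e\le x\,\exists s\,\pi$ is equivalent to $\exists b\,\forall e\le x\,\exists s\le b\ \pi$.)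
\item[(F2)] \emph{Least numbers.} Every nonempty $\Sigma_k$ or $\Pi_k$ subclass of $\mathbb{N}$ has a least element. Hence, if $R(u,v)$ is $\Delta_k$ and $\forall u\,\exists v\,R(u,v)$, then the function sending $u$ to the least $v$ with $R(u,v)$ is total, and it is $\Delta_k$ because its graph is $R(u,v)\wedge\forall v'<v\,\neg R(u,v')$.
\item[(F3)] \emph{Strong bounding.} If $k\ge1$ and $\pi$ is $\Pi_{k-1}$, then for every $x$ there is $b$ with $\forall e\le x\,(\exists s\,\pi(e,s)\to\exists s\le b\ \pi(e,s))$. (By $\mathsf{I}\Sigma^0_k$ the class $\{e\le x:\exists s\,\pi(e,s)\}$ is a coded finite set $F$; apply $\mathsf{B}\Sigma^0_k$ to $\forall e\le x\,\exists s\,(e\notin F\vee\pi(e,s))$.)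
\item[(F4)] \emph{Universal relations.} For each $i\ge1$ there is a relation $\mathrm{Tr}_i(e)\equiv\exists s\,\pi_i(e,s)$ with $\pi_i$ in $\Pi_{i-1}(X)$ such that for every $\Sigma^0_i$ formula $\varphi(\vec v\,)$ with set parameter $X$ there is a primitive recursive $f$ with $\varphi(\vec v\,)\leftrightarrow\mathrm{Tr}_i(f(\vec v\,))$ for all $\vec v$.
\end{itemize}

The coloring to which we apply the thin set theorem must be a set, hence $\Delta_1(X)$, while the information that we want to encode in it has higher complexity. The limit lemma trades one quantifier for one extra argument, and an $n$-tuple has arguments to spare.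

\begin{lemma}[Limit lemma]\label{lem:limit}
Let $k+1\le n$, let $C$ be a finite set of standard size, and let $a\colon[\mathbb{N}]^q\to C$ be total with each relation $a(\vec x)=\gamma$ in $\Sigma_{k+2}(X)$. Then there is a $\Delta_{k+1}(X)$ function $\tilde a\colon[\mathbb{N}]^q\times\mathbb{N}\to C$ such that for each $\vec x$ we have $\tilde a(\vec x;z)=a(\vec x)$ for all sufficiently large $z$.
\end{lemma}

\begin{proof}
Let $C=\{0,\dots,|C|-1\}$ and write $a(\vec x)=\gamma\iff\exists s\,\forall t\ \nu_\gamma(\vec x,s,t)$ with $\nu_\gamma$ in $\Sigma_k(X)$. Every number $p$ is uniquely of the form $p=s|C|+\gamma$ with $\gamma\in C$; we think of $p$ as the claim that $s$ witnesses $a(\vec x)=\gamma$, and we write $\nu(\vec x,p,t)$ for $\nu_\gamma(\vec x,s,t)$. As $C$ has standard size, $\nu$ is a finite disjunction and is $\Sigma_k(X)$. Say that $p$ \emph{survives at $z$} if $\forall t\le z\ \nu(\vec x,p,t)$; this is $\Sigma_k(X)$ by (F1). Let $\tilde a(\vec x;z)$ be the residue modulo $|C|$ of the least $p\le z$ that survives at $z$, and $0$ if there is none. This function is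 total by (F2). Its graph is built from $\Sigma_k(X)$ relations by Boolean operations and bounded quantifiers, so it is $\Delta_{k+1}(X)$ by (F1), as $k+1\le n$.

Fix $\vec x$. Since $a(\vec x)$ is defined, some $p$ satisfies the $\Pi_{k+1}(X)$ condition $\forall t\,\nu(\vec x,p,t)$. By (F2) there is a least such $p$, and its residue is $a(\vec x)$. For each $p'<p$ there is $t$ with $\neg\nu(\vec x,p',t)$, which is $\Pi_k(X)$, so $\mathsf{B}\Sigma^0_{k+1}$ gives a common bound $z_0$ for these $t$. For $z\ge\max(z_0,p)$ the number $p$ survives at $z$ and no smaller number does, so $\tilde a(\vec x;z)=a(\vec x)$.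
\end{proof}

\section{Large gaps and collapse}\label{sec:collapse}

An infinite set $H$ carries information through the size of its gaps. We measure a gap from $x$ to $y$ by asking whether $y$ bounds the witnesses for all true $\Sigma_k(X)$ statements with code at most $x$.

\begin{definition}\label{def:large}
For $0\le k\le n$, the pair $(x,y)$ is \emph{$k$-large}, written $L_k(x,y)$, if
\[
\bigwedge_{1\le i\le k}\ \forall e\le x\,\bigl(\mathrm{Tr}_i(e)\to\exists s\le y\ \pi_i(e,s)\bigr).
\]
Otherwise it is \emph{$k$-small}, written $S_k(x,y)$.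
\end{definition}

Every pair is $0$-large, and a $(k+1)$-large pair is $k$-large. We use three properties.
\begin{itemize}
\item[(P0)] $L_k$ is $\Pi_k(X)$. Indeed $\neg\mathrm{Tr}_i(e)$ is $\Pi_i(X)$, and $\exists s\le y\ \pi_i(e,s)$ is $\Pi_{i-1}(X)$ by (F1); now apply (F1) again.
\item[(P1)] If $x'\le x$, $y\le y'$ and $L_k(x,y)$, then $L_k(x',y')$: there are fewer codes to consider and a larger bound. Equivalently, if $S_k(u,v)$ and $u\le x$, $y\le v$, then $S_k(x,y)$.
\item[(P2)] For every $x$, $L_k(x,y)$ holds for all sufficiently large $y$: take $y$ above the bounds that (F3) gives for $\pi_1,\dots,\pi_k$.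
\end{itemize}
Property (P2) needs $\mathsf{I}\Sigma^0_k$, and through it (K1) enters the combinatorics. If it failed for some $x$, then by (P1) every pair above $x$ would be $k$-small, and the relation $L_k$ would distinguish nothing.

If $(x,y)$ is $k$-large and $e\le x$, then the $\Sigma_k(X)$ question $\mathrm{Tr}_k(e)$ reduces to the $\Pi_{k-1}(X)$ question $\exists s\le y\ \pi_k(e,s)$. So a simple enough function that finds large pairs simplifies $\mathrm{Tr}_k$.

\begin{definition}\label{def:collapse}
Let $1\le k\le n$. An infinite set $H$ \emph{collapses level $k$} if there are a $\Delta_k(X,H)$ function $h\colon\mathbb{N}\to\mathbb{N}$ and a number $u_0$ such that $L_k(u,h(u))$ holds for all $u\ge u_0$.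
\end{definition}

Both a collapse and its failure are useful. A collapse removes a quantifier. For instance, if every $\Pi_2(X)$ relation is $\Sigma_2(X,H)$, then a $\Sigma_3(X)$ relation $\exists y\,\psi$ with $\psi$ in $\Pi_2(X)$ is $\Sigma_2(X,H)$, because $\exists y$ merges with the new leading quantifier of $\psi$.

\begin{lemma}[Collapse gives induction]\label{lem:collapse}
Suppose that $H$ collapses level $k$, where $1\le k\le n$.
\begin{itemize}
\item[(a)] Every $\Sigma_k(X)$ relation is $\Pi_k(X,H)$, and every $\Pi_k(X)$ relation is $\Sigma_k(X,H)$.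
\item[(b)] For $m\ge n$, every $\Sigma_{m+1}(X)$ relation is $\Sigma_m(X,H)$. Hence, if the model satisfies $\mathsf{I}\Sigma^0_m$, then induction holds for all $\Sigma_{m+1}(X)$ relations.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For every $e$ the pair $(u_0+e,h(u_0+e))$ is $k$-large and $e\le u_0+e$. Since $h$ is total,
\[
\mathrm{Tr}_k(e)\iff\forall b\,\bigl(b\ne h(u_0+e)\ \vee\ \exists s\le b\ \pi_k(e,s)\bigr).
\]
The first disjunct is $\Pi_k(X,H)$ and the second is $\Pi_{k-1}(X)$, so $\mathrm{Tr}_k$ is $\Pi_k(X,H)$. By (F4) every $\Sigma_k(X)$ relation has the form $\mathrm{Tr}_k(f(\vec v\,))$ with $f$ primitive recursive and some of the $\vec v$ specialized to parameters, and it is $\Pi_k(X,H)$ by (F1). The second claim follows by taking complements.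

(b) Write the relation as $\exists y_1\forall y_2\cdots Qy_{m+1-k}\,\psi$, where $\psi$ consists of the last $k$ alternating quantifiers and the bounded matrix. Since $m\ge k$, there is at least one quantifier in front of $\psi$. If $Q$ is $\forall$ then $\psi$ is $\Sigma_k(X)$, and if $Q$ is $\exists$ then $\psi$ is $\Pi_k(X)$. In either case (a) gives an equivalent formula $\psi'$ with parameters $X,H$ and $k$ alternating quantifiers, the first of which is $Q$. Replace $\psi$ by $\psi'$ and contract the two adjacent quantifiers $Q$. The result begins with $\exists$ and has $(m+1-k)+k-1=m$ alternating quantifiers. As $H$ is a set, $\mathsf{I}\Sigma^0_m$ applies to it.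
\end{proof}

The failure of a collapse produces small gaps, and it produces them together with any further property of the right complexity. We say that a tuple is \emph{above $b$} if all its entries exceed $b$.

\begin{lemma}[Small windows]\label{lem:window}
Let $1\le k\le n$ and $q\ge1$, let $H$ be an infinite set that does not collapse level $k$, and let $P(x_1,\dots,x_q)$ be a $\Delta_k(X)$ relation. Suppose that above every $b$ there is a tuple in $[H]^q$ that satisfies $P$. Then above every $b$ there is a tuple $\vec x\in[H]^q$ that satisfies $P$ and $S_k(x_i,x_{i+1})$ for all $1\le i<q$.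
\end{lemma}

\begin{proof}
Let $h(u)$ be the least $v$ such that some $\vec x\in[H]^q$ with $u\le x_1$ and $x_q\le v$ satisfies $P$. The condition on $(u,v)$ is $\Delta_k(X,H)$ by (F1), and for every $u$ some $v$ satisfies it, so $h$ is a $\Delta_k(X,H)$ function by (F2). Since $h$ and $u_0=b+1$ do not witness a collapse, there is $u>b$ with $S_k(u,h(u))$. Take $\vec x\in [H]^q$ satisfying $P$ with $u\le x_1$ and $x_q\le h(u)$. It is above $b$, and for $i<q$ we have $u\le x_i$ and $x_{i+1}\le h(u)$, so $S_k(x_i,x_{i+1})$ by (P1).
\end{proof}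

The bound on the complexity of $P$ is needed: the relation $P=L_k$ is $\Delta_{k+1}(X)$ and holds of pairs from $H$ above every $b$ by (P2), but it holds of no $k$-small pair.

\section{Dimensions three and four}\label{sec:small}

We now carry out the construction by hand for $n=3$ and $n=4$. Call a color of a coloring \emph{recurrent} on $H$ if it is taken by tuples from $H$ above every $b$.

\subsection*{Two colors on triples}
For $x<y$ let $\sigma(x,y)=1$ if $L_1(x,y)$ and $\sigma(x,y)=0$ otherwise. This function is $\Delta_2(X)$ by (P0), so Lemma~\ref{lem:limit} gives a $\Delta_1(X)$ coloring $\tilde\sigma(x,y;z)$ of triples $x<y<z$: the guess, at stage $z$, whether the first gap is $1$-large. Let $H$ be infinite and suppose that it does not collapse level $1$. Above any $b$, the set $H$ contains a $1$-large pair by (P2) and a $1$-small pair by Lemma~\ref{lem:window} applied to the trivially true relation. Adding a sufficiently large $z\in H$ makes the guess correct, so both colors of $\tilde\sigma$ are recurrent on $H$. Thus an infinite homogeneous set for $\tilde\sigma$ collapses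 level $1$. Here $A_3=d_2=2$, and nothing beyond (K2) is gained.

\subsection*{Six colors on quadruples}
Let $n=4$. The fourth element of a quadruple is spent on the limit lemma: it suffices to define a $\Delta_2(X)$ coloring $g$ of triples, because every color that is recurrent for $g$ on $H$ is recurrent for the $\Delta_1(X)$ coloring $\tilde g(x,y,z;w)$ of quadruples (take $w\in H$ large). A $\Delta_2(X)$ coloring can decide which gaps are $1$-large, and it can use $z$ to guess a $\Delta_3(X)$ property of $(x,y)$. Let $\rho(x,y)\in\{0,1,2\}$ be the largest $i\le2$ with $L_i(x,y)$. It is $\Delta_3(X)$, so $\tilde\rho(x,y;z)$ is $\Delta_2(X)$. Define $g(x,y,z)$ as follows.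
\begin{center}
\begin{tabular}{lll}
\hline
condition & color & number of colors\\
\hline
$L_1(y,z)$ & $(\mathrm{I},\tilde\rho(x,y;z))$ & $3$\\
$L_1(x,y)$ and $S_1(y,z)$ & $\mathrm{II}$ & $1$\\
$S_1(x,y)$ and $S_1(y,z)$ & $(\mathrm{III},\tilde\sigma(x,y;z))$ & $2$\\
\hline
\end{tabular}
\end{center}
Suppose that $H$ is infinite and collapses neither level $1$ nor level $2$. We show that all six colors are recurrent; fix $b$.

\emph{Colors $(\mathrm{I},i)$.} It suffices to find $x<y$ in $H$ above $b$ with $\rho(x,y)=i$, for then a sufficiently large $z\in H$ satisfies $L_1(y,z)$ by (P2) and $\tilde\rho(x,y;z)=i$. For $i=2$ use (P2). For $i=0$ use a $1$-small pair. For $i=1$ we need a pair that is $1$-large and $2$-small. The relation $L_1$ is $\Delta_2(X)$ and holds of pairs from $H$ above every bound, so Lemma~\ref{lem:window} at level $2$ gives such a pair.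

\emph{Color $\mathrm{II}$.} Take $x\in H$ above $b$, then $b'\ge x$ with $L_1(x,y)$ for all $y\geq b'$, then a $1$-small pair $y<z$ in $H$ above $b'$.

\emph{Colors $(\mathrm{III},i)$.} The relation $\tilde\sigma(x,y;z)=i$ is $\Delta_1(X)$ and holds of triples from $H$ above every bound, by the case of triples. Lemma~\ref{lem:window} at level $1$ gives such a triple with both gaps $1$-small. The color $(\mathrm{III},1)$ records a wrong guess: $(x,y)$ is $1$-small but looks $1$-large at stage $z$. The lemma does not depend on what the property means, only on its complexity.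

Consequently, an infinite $H$ on which $\tilde g$ takes at most five colors collapses level $1$ or level $2$, and Lemma~\ref{lem:collapse} raises the induction by one level. Level $2$ was used for the color $(\mathrm{I},1)$ only. If we merge $(\mathrm{I},1)$ with $(\mathrm{I},2)$, then $5=d_3$ colors remain, and omitting one of them collapses level $1$. The sixth color is the gain from admitting a collapse at level $2$.

\section{The colorings $c^k_q$}\label{sec:colorings}

The example used two moves. We describe them for a coloring of $q$-tuples \emph{at level $k$}, meaning a $\Delta_{k+1}(X)$ coloring, which by (P0) can decide which gaps $(x_i,x_{i+1})$ are $k$-large.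

The first move goes up: the last element $x_q$ serves as the stage for guessing a level $k+1$ color of $x_1,\dots,x_{q-1}$. To realize such a color we take $x_q$ very large, and this makes the last gap $k$-large. So the first move may be restricted to tuples whose last gap is $k$-large, and the other tuples are free to receive new colors. The second move goes down: on a block whose gaps are all $k$-small, Lemma~\ref{lem:window} realizes any recurrent color of a $\Delta_k(X)$ coloring, that is, of a coloring at level $k-1$. For a tuple whose last gap is $k$-small, the natural block is the longest final segment with $k$-small gaps. It begins after the last $k$-large gap. The initial segment before that gap can be chosen first, with any level $k$ color, and the final block can then be chosen far enough above it. Figure~\ref{fig:split} shows the two cases.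

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (0,2.4)--(10,2.4);
\fill (0.5,2.4) circle (1.6pt) (1.4,2.4) circle (1.6pt) (3.2,2.4) circle (1.6pt) (4.2,2.4) circle (1.6pt) (9.4,2.4) circle (1.6pt);
\node[below] at (0.5,2.35) {$x_1$};
\node[below] at (4.2,2.35) {$x_{q-1}$};
\node[below] at (9.4,2.35) {$x_q$};
\node[below] at (6.8,2.35) {$k$-large};
\draw (0.4,2.65)--(0.4,2.8)--(4.3,2.8)--(4.3,2.65);
\node[above] at (2.35,2.8) {$c^{k+1}_{q-1}$, guessed at stage $x_q$};
\draw (0,0)--(10,0);
\fill (0.5,0) circle (1.6pt) (2.2,0) circle (1.6pt) (3,0) circle (1.6pt) (7,0) circle (1.6pt) (7.8,0) circle (1.6pt) (8.6,0) circle (1.6pt) (9.4,0) circle (1.6pt);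
\node[below] at (0.5,-0.05) {$x_1$};
\node[below] at (3,-0.05) {$x_r$};
\node[below] at (7,-0.05) {$x_{r+1}$};
\node[below] at (9.4,-0.05) {$x_q$};
\node[below] at (5,-0.05) {$k$-large};
\draw (0.4,0.25)--(0.4,0.4)--(3.1,0.4)--(3.1,0.25);
\node[above] at (1.75,0.4) {$c^{k}_{r}$};
\draw (6.9,0.25)--(6.9,0.4)--(9.5,0.4)--(9.5,0.25);
\node[above] at (8.2,0.4) {$c^{k-1}_{q-r}$, all gaps $k$-small};
\end{tikzpicture}
\caption{The level $k$ color $c^k_q$ of a tuple $x_1<\dots<x_q$ is found by cutting at the last $k$-large gap. Top: the last gap is $k$-large, and $x_q$ is used to guess the level $k+1$ color of the other elements. Bottom: the last $k$-large gap is $(x_r,x_{r+1})$ with $r\le q-2$; the left block is colored at level $k$ and the right block at level $k-1$. If no gap is $k$-large, then $r=0$ and the left block is empty.}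
\label{fig:split}
\end{figure}

Define finite sets of colors by $C^k_0=\{\emptyset\}$ and, for $q\ge1$,
\[
C^k_q=\bigl(\{q-1\}\times C^{k+1}_{q-1}\bigr)\ \cup\ \bigcup_{r=0}^{q-2}\{r\}\times C^k_r\times C^{k-1}_{q-r},
\]
where the second part is omitted if $k=0$. The first coordinates make the union disjoint, so the sizes satisfy the recursion that defines $A$, and $|C^k_q|=A(k,q)$.

\begin{definition}\label{def:coloring}
For $k+q\le n$ define $c^k_q\colon[\mathbb{N}]^q\to C^k_q$ by recursion on $q$ and, for fixed $q$, on $k$. Let $c^k_0$ have the value $\emptyset$ on the empty tuple. For $q\ge1$ and $x_1<\dots<x_q$, let the \emph{cut} of $\vec x$ be the largest $r<q$ such that $r=0$ or $L_k(x_r,x_{r+1})$, and put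
\[
c^k_q(\vec x)=
\begin{cases}
\bigl(q-1,\ \tilde c^{\,k+1}_{q-1}(x_1,\dots,x_{q-1};x_q)\bigr)&\text{if }r=q-1,\\[2pt]
\bigl(r,\ c^k_r(x_1,\dots,x_r),\ c^{k-1}_{q-r}(x_{r+1},\dots,x_q)\bigr)&\text{if }r\le q-2,
\end{cases}
\]
where $\tilde c^{\,k+1}_{q-1}$ is obtained from $c^{k+1}_{q-1}$ by Lemma~\ref{lem:limit}.
\end{definition}

For $k=0$ the cut is always $q-1$, since every pair is $0$-large, so level $-1$ is never called. The colorings on the right come earlier in the recursion, as in \eqref{eq:rec}, and their indices obey the constraint: $(k+1)+(q-1)$, $k+r$ and $(k-1)+(q-r)$ are all at most $k+q\le n$. The use of Lemma~\ref{lem:limit} is justified together with the following lemma.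

\begin{lemma}\label{lem:complexity}
For $k+q\le n$, $c^k_q$ is a $\Delta_{k+1}(X)$ function. In particular $c^0_n$ is a set.
\end{lemma}

\begin{proof}
We follow the recursion; the case $q=0$ is trivial. Let $q\ge1$, so that $k+1\le n$. By induction $c^{k+1}_{q-1}$ is $\Delta_{k+2}(X)$, so Lemma~\ref{lem:limit} applies and $\tilde c^{\,k+1}_{q-1}$ is $\Delta_{k+1}(X)$. The functions $c^k_r$ and $c^{k-1}_{q-r}$ are $\Delta_{k+1}(X)$ and $\Delta_k(X)$. The statement that the cut equals $r$ is a Boolean combination of instances of $L_k$, hence $\Delta_{k+1}(X)$ by (P0) and (F1). Each relation $c^k_q(\vec x)=\gamma$ is a conjunction of such relations, and there are standardly many $\gamma$.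
\end{proof}

The colorings $c^k_1$ are constant. The coloring $c^k_2$ gives one color to $k$-large pairs and follows $c^{k-1}_2$ on $k$-small pairs, so it records the largest $i\le k$ with $L_i(x_1,x_2)$. Up to the names of the colors, $c^1_2$, $c^2_2$, $c^0_3$, $c^1_3$ and $c^0_4$ are the colorings $\sigma$, $\rho$, $\tilde\sigma$, $g$ and $\tilde g$ of Section~\ref{sec:small}; the rows of the table there are the cuts $r=2,1,0$.

\section{Every color recurs unless a level collapses}\label{sec:realize}

\begin{proposition}\label{prop:realize}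
Let $H$ be an infinite set that collapses no level $k$ with $1\le k\le n-2$. Then for all $k,q\geq 0$ with $k+q\le n$, every $\gamma\in C^k_q$ and every $b$, there is $\vec x\in[H]^q$ above $b$ with $c^k_q(\vec x)=\gamma$.
\end{proposition}

\begin{proof}
Let $R(k,q)$ be the statement for the pair $(k,q)$. We prove it by induction on $q$ and, for fixed $q$, on $k$. The statement $R(k,0)$ is witnessed by the empty tuple. Let $q\ge1$, and let $\gamma\in C^k_q$ and $b$ be given.

\emph{Case 1: $\gamma=(q-1,\lambda)$ with $\lambda\in C^{k+1}_{q-1}$.} By $R(k+1,q-1)$ choose $x_1<\dots<x_{q-1}$ in $H$ above $b$ with $c^{k+1}_{q-1}(x_1,\dots,x_{q-1})=\lambda$. By Lemma~\ref{lem:limit}, every sufficiently large $z$ satisfies $\tilde c^{\,k+1}_{q-1}(x_1,\dots,x_{q-1};z)=\lambda$, and if $q\ge2$ then every sufficiently large $z$ satisfies $L_k(x_{q-1},z)$ by (P2). As $H$ is infinite, it contains such a $z$ larger than $b$ and $x_1,\dots,x_{q-1}$; let $x_q=z$. The cut of $\vec x$ is $q-1$: for $q=1$ there is no other candidate, and for $q\ge2$ the last gap is $k$-large. Hence $c^k_q(\vec x)=(q-1,\lambda)$.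

\emph{Case 2: $\gamma=(r,\lambda,\mu)$ with $k\ge1$, $0\le r\le q-2$, $\lambda\in C^k_r$ and $\mu\in C^{k-1}_{q-r}$.} By $R(k,r)$ choose $x_1<\dots<x_r$ in $H$ above $b$ with $c^k_r(x_1,\dots,x_r)=\lambda$. If $r=0$ let $b'=b$. If $r\ge1$, use (P2) to choose $b'\ge x_r$ such that $L_k(x_r,y)$ for all $y\ge b'$.

The statement $R(k-1,q-r)$ is available: for $r\ge1$ its second index is less than $q$, and for $r=0$ it is $R(k-1,q)$. So the relation $c^{k-1}_{q-r}(\vec y)=\mu$, which is $\Delta_k(X)$ by Lemma~\ref{lem:complexity}, holds of tuples from $H$ above every bound. Since $q\ge2$ and $k+q\le n$, we have $1\le k\le n-2$, so $H$ does not collapse level $k$. Lemma~\ref{lem:window} gives $x_{r+1}<\dots<x_q$ in $H$ above $b'$ with $c^{k-1}_{q-r}(x_{r+1},\dots,x_q)=\mu$ and $S_k(x_i,x_{i+1})$ for $r<i<q$.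

The tuple $\vec x=(x_1,\dots,x_q)$ is increasing and above $b$. Its cut is at most $r$, because the gaps $(x_i,x_{i+1})$ with $i>r$ are $k$-small, and it is at least $r$, because $r=0$ or $L_k(x_r,x_{r+1})$. Hence $c^k_q(\vec x)=(r,\lambda,\mu)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix a model of $\mathsf{RCA}_0+\mathsf{RT}^n_{<\infty,\ell}$. We show by induction on standard $m\ge n$ that it satisfies $\mathsf{I}\Sigma^0_m$; this covers $m<n$ as well, since a $\Sigma^0_m$ formula is then equivalent to a $\Sigma^0_n$ formula. For $m=n$, (K1) gives $\mathsf{B}\Sigma^0_{n+1}$ and hence $\mathsf{I}\Sigma^0_n$. In particular Sections~\ref{sec:prelim}--\ref{sec:realize} apply to the model, for every set $X$.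

Suppose that $\mathsf{I}\Sigma^0_m$ holds with $m\ge n$, and consider a $\Sigma^0_{m+1}$ formula. Joining its finitely many set parameters into one set $X$, we may assume that it defines a $\Sigma_{m+1}(X)$ relation. By Lemma~\ref{lem:complexity}, $c^0_n$ is a set, and it is a coloring of $[\mathbb{N}]^n$ with $|C^0_n|=A_n$ colors, which we number $0,\dots,A_n-1$. By $\mathsf{RT}^n_{<\infty,\ell}$ there is an infinite $H$ with $|c^0_n([H]^n)|\le\ell<A_n$. Some color in $C^0_n$ is then taken by no tuple from $H$, so by Proposition~\ref{prop:realize} the set $H$ collapses a level $k$ with $1\le k\le n-2$. By Lemma~\ref{lem:collapse}(b), induction holds for the given formula. Thus $\mathsf{I}\Sigma^0_{m+1}$ holds in the model. As the model was arbitrary, the completeness theorem gives the provability of every instance.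
\end{proof}

The hypothesis $\ell<A_n$ is used once, to omit a color. The coloring $c^0_n$ has a standard number of colors, so the quantifier over $N$ in Definition~\ref{def:thin} matters only through (K1). The restriction $n\ge3$ loses nothing: $A_1=A_2=1$ by the values computed in Section~\ref{sec:count}, so for $n\le2$ no $\ell\ge1$ satisfies $\ell<A_n$, in agreement with (K3) and (K4).

\begin{remark}[Staying at level one]\label{rem:catalan}
The construction shows how the Catalan numbers are tied to level $1$. Change Definition~\ref{def:coloring} for $k=1$ and cut $r=q-1$ by assigning the color $(q-1,c^1_{q-1}(x_1,\dots,x_{q-1}))$. Then only levels $0$ and $1$ are called from $c^0_n$. If $D(q)$ is the number of colors at level $1$, then level $0$ has $D(q-1)$ colors on $q$-tuples, and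
\[
D(0)=1,\qquad D(q)=D(q-1)+\sum_{r=0}^{q-2}D(r)D(q-r-1)=\sum_{r=0}^{q-1}D(r)D(q-1-r),
\]
so $D(q)=d_q$ and $c^0_n$ has $d_{n-1}$ colors. The proof of Proposition~\ref{prop:realize} changes only in Case 1 for $k=1$, where one starts from $R(1,q-1)$ and needs only (P2); Case 2 occurs only for $k=1$. Hence for $\ell<d_{n-1}$ the thin set $H$ collapses level $1$, every $\Sigma_1(X)$ relation is $\Delta_1(X,H)$ by Lemma~\ref{lem:collapse}(a) and so is a set, and $\mathsf{ACA}_0$ follows. This is the implication from $\mathsf{RT}^n_{<\infty,\ell}$ to $\mathsf{ACA}_0$ contained in (K2).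
\end{remark}

\section{Counting the colors}\label{sec:count}

It remains to prove Proposition~\ref{prop:count}. We first compute small values. For $q=1$ the sum in \eqref{eq:rec} is empty, so $A(k,1)=A(k+1,0)=1$ for all $k$. Next $A(0,2)=A(1,1)=1$, and for $k\ge1$
\[
A(k,2)=A(k+1,1)+A(k,0)A(k-1,2)=1+A(k-1,2),
\]
so $A(k,2)=k+1$. Thus $A_1=A_2=1$ and $A_3=A(0,3)=A(1,2)=2$. Further,
\begin{align*}
A(1,3)&=A(2,2)+A(1,0)A(0,3)+A(1,1)A(0,2)=3+2+1=6,\\
A(2,3)&=A(3,2)+A(2,0)A(1,3)+A(2,1)A(1,2)=4+6+2=12,
\end{align*}
so $A_4=A(0,4)=A(1,3)=6$ and
\begin{align*}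
A_5=A(1,4)&=A(2,3)+A(1,0)A(0,4)+A(1,1)A(0,3)+A(1,2)A(0,2)\\
&=12+6+2+2=22.
\end{align*}

All general estimates compare two instances of \eqref{eq:rec} term by term, which requires monotonicity.

\begin{lemma}\label{lem:mono}
For all $k,q\ge0$, $A(k,q+1)\ge A(k+1,q)\ge A(k,q)\ge1$. In particular $A$ is nondecreasing in each argument.
\end{lemma}

\begin{proof}
All values are nonnegative integers, and $A(k+1,q)$ is the first summand in the definition of $A(k,q+1)$; this gives the first inequality. Iterating it gives $A(k,q)\ge A(k+q,0)=1$. We prove $A(k+1,q)\ge A(k,q)$ by induction on $q$ and, for fixed $q$, on $k$. For $q=0$ both sides are $1$. For $q\ge1$ and $k=0$, the first inequality and the hypothesis for $q-1$ give $A(1,q)\ge A(2,q-1)\ge A(1,q-1)=A(0,q)$. For $k,q\ge1$ compare \eqref{eq:rec} with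
\[
A(k+1,q)=A(k+2,q-1)+\sum_{r=0}^{q-2}A(k+1,r)\,A(k,q-r).
\]
The hypothesis for second arguments less than $q$ gives $A(k+2,q-1)\ge A(k+1,q-1)$, $A(k+1,r)\ge A(k,r)$ for $r\le q-2$, and $A(k,q-r)\ge A(k-1,q-r)$ for $r\ge1$. The remaining inequality $A(k,q)\ge A(k-1,q)$, for $r=0$, is the hypothesis for $k-1$.
\end{proof}

A $q$-tuple has $q-1$ gaps, and each gap has a largest level $i\in\{0,\dots,k\}$ at which it is large. Cutting at the last $k$-large gap corresponds to cutting this vector of levels at its last entry equal to $k$, which suggests the next bound and its proof.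

\begin{lemma}\label{lem:power}
For all $k\ge0$ and $q\ge1$, $A(k,q)\ge(k+1)^{q-1}$.
\end{lemma}

\begin{proof}
We use induction on $q$ and, for fixed $q$, on $k$. If $q=1$ or $k=0$ the right side is $1$. Let $k\ge1$ and $q\ge2$. Sort the vectors in $\{0,\dots,k\}^{q-1}$ by the position $r$ of the last entry equal to $k$, the entries after it having $k$ possible values each. The cases $r=q-1$, $1\le r\le q-2$, and no such entry give
\[
(k+1)^{q-1}=(k+1)^{q-2}+\sum_{r=1}^{q-2}(k+1)^{r-1}k^{\,q-r-1}+k^{\,q-1}.
\]
By induction, $A(k+1,q-1)\ge(k+2)^{q-2}\ge(k+1)^{q-2}$; for $1\le r\le q-2$, $A(k,r)A(k-1,q-r)\ge(k+1)^{r-1}k^{\,q-r-1}$; and $A(k,0)A(k-1,q)\ge k^{\,q-1}$. The left sides add up to $A(k,q)$ by \eqref{eq:rec}.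
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
The values $A_3,A_4,A_5$ were computed above.

\emph{Growth.} For $0\le k<n$, applying the first inequality of Lemma~\ref{lem:mono} $k$ times and then Lemma~\ref{lem:power} gives
\[
A_n=A(0,n)\ge A(k,n-k)\ge(k+1)^{n-k-1}.
\]
The Catalan numbers satisfy $d_m=\frac1{m+1}\binom{2m}{m}\le4^m$. Taking $k=4$, we get $A_n/d_{n-1}\ge5^{n-5}/4^{n-1}=5^{-4}(5/4)^{n-1}$ for $n\ge5$, which tends to infinity.

\emph{Comparison with $d_{n-1}$ for every $n\geq 5$.} We bring the recursion for $A(1,q)$ into Catalan form. Let $q\ge1$. In \eqref{eq:rec} with $k=1$, substitute $A(0,q-r)=A(1,q-1-r)$, then add and subtract the missing term $A(1,q-1)A(1,0)=A(1,q-1)$: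
\begin{equation}\label{eq:cat}
A(1,q)=\bigl[A(2,q-1)-A(1,q-1)\bigr]+\sum_{r=0}^{q-1}A(1,r)\,A(1,q-1-r).
\end{equation}
The bracket is the number of colors that the change in Remark~\ref{rem:catalan} gives up at the cut $q-1$. It is nonnegative by Lemma~\ref{lem:mono}. Since $A(1,0)=1=d_0$, induction on $q$ gives $A(1,q)\ge d_q$ for all $q$, and inserting this into the sum in \eqref{eq:cat} gives
\begin{equation}\label{eq:gain}
A(1,q)\ge d_q+\bigl[A(2,q-1)-A(1,q-1)\bigr].
\end{equation}
It remains to bound the bracket. Let $p\ge3$. By \eqref{eq:rec},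
\begin{align*}
A(2,p)-A(1,p)&=\bigl[A(3,p-1)-A(2,p-1)\bigr]\\
&\quad+\sum_{r=0}^{p-2}\bigl[A(2,r)A(1,p-r)-A(1,r)A(0,p-r)\bigr].
\end{align*}
Every bracket on the right is nonnegative by Lemma~\ref{lem:mono}, and the one for $r=0$ equals $A(1,p)-A(0,p)$. Keeping only the first summand and the term $r=0$ in the recursion for $A(1,p)$ gives $A(1,p)\ge A(2,p-1)+A(0,p)$. Therefore
\[
A(2,p)-A(1,p)\ge A(1,p)-A(0,p)\ge A(2,p-1)\ge A(2,2)=3,
\]
where the last inequality uses $p-1\ge2$ and Lemma~\ref{lem:mono}. For $n\ge5$ apply \eqref{eq:gain} with $q=n-1$, so that $p=q-1\ge3$: this gives $A_n=A(1,n-1)\ge d_{n-1}+3$.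
\end{proof}

\begin{thebibliography}{9}
\bibitem{MY} Yamato Miyata and Keita Yokoyama, \emph{Thin set theorem for arbitrarily many colors implies bounding}, arXiv:2608.25339 (2026).
\end{thebibliography}
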